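# Minimal 3-connected pentagulations of an $n$-gon: the value $n+14$

## 1. Two rings around a core, and the value $2n+k+l$

Draw the dodecahedron in the plane with one face as the outer face. Inside the outer pentagon there is a ring of five pentagons, then a second ring of five pentagons, then one pentagon in the middle: $5+5+1=11$ pentagons. Now replace the outer pentagon by an $n$-gon. How few pentagons can fill it, if the resulting graph must be 3-connected? The dodecahedron suggests an answer: use two rings of $n$ pentagons each, around a core made of as few pentagons as possible. That gives a little more than $2n$. Let us make the question precise, and then see how far this guess goes.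

**Definition (pentagulation).** Let $n\ge 3$ and let a simple cycle $C_n$ of length $n$ be given in the plane. A *pentagulation* of $C_n$ (or of an $n$-gon) is a connected plane graph all of whose faces are bounded by cycles of length five (pentagons), except for one face of length $n$ bounded by $C_n$. We may view a plane graph on the sphere, and we call the face bounded by $C_n$ the *outer face*.

**Definition ($k$-connected).** A graph $G$ is *$k$-connected* if $|V(G)|>k$ and every subgraph obtained from $G$ by removing at most $k-1$ vertices is connected.

**Definition (minimal, $\mathrm{Pg}$).** A 3-connected pentagulation of an $n$-gon is *minimal* if it has the smallest number of pentagons among all 3-connected pentagulations of an $n$-gon. This number is $\mathrm{Pg}(n)$.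

Two pentagons sharing an edge form a pentagulation of an 8-gon with two pentagons. It has vertices of degree 2, and deleting the two neighbors of such a vertex isolates it. So it is not 3-connected, and 3-connectivity is what makes the question hard.

The question comes from Mikhail Kabenyuk, "Minimal pentagulations of $n$-gons", arXiv:2412.09161 (2024): determine $\mathrm{Pg}(n)$ for $n\ge 13$. What we may quote: $\mathrm{Pg}(3)=15$, $\mathrm{Pg}(4)=14$, $\mathrm{Pg}(5)=11$ (the dodecahedron); $\mathrm{Pg}(n)$ has been determined by computer for $3\le n\le 12$; and for every $n\ge13$, writing $n=5k+3l$ with integers $k\ge1$ and $0\le l\le4$, one has $\mathrm{Pg}(n)\le 2n+k+l$.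

This quoted bound has the size of our guess. Start a core with one pentagon. Gluing a further pentagon along an edge replaces one outer edge by four, so it lengthens the outer boundary walk by $3$. Gluing a pentagon at a single vertex lengthens the walk by $5$. With $k\ge 1$ counting the first pentagon and those glued at a vertex, and $l$ counting those glued along an edge, the core has $k+l$ pentagons and its outer walk has length $n=5k+3l$. Two rings of $n$ pentagons around it give the guess $2n+k+l$.

Test it. For $n=5$ we have $k=1$, $l=0$ and the guess is $11$, which is correct. For $n=8$ we have $k=l=1$ and the guess is $18$. Here is the picture: the core is two pentagons with a common edge, with outer cycle $w_1\dots w_8$; around it lies a 16-cycle $t_1a_1t_2a_2\dots t_8a_8$ with edges $t_iw_i$, which makes eight pentagons $t_ia_it_{i+1}w_{i+1}w_i$; around that lies an 8-cycle whose vertices are joined to $a_1,\dots,a_8$, which makes eight more. The total is $18$, and we shall prove $\mathrm{Pg}(8)=18$. For $n=10$ we have $k=2$, $l=0$ and the guess is $22$; we shall prove $\mathrm{Pg}(10)=22$. So far the guess is perfect.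

For $n=11=5+2\cdot3$ the guess is $25$. But here is a competitor. Let $B_6$ be a 10-cycle $t_1a_1t_2a_2\dots t_5a_5$ with a 5-cycle $y_1\dots y_5$ inside it and edges $t_iy_i$; it consists of six pentagons. Take two copies (primes on the second) and join them by the single edge $a_5t_5'$. The walk around the outside of this graph has length $10+10+2=22$. Surround it by an 11-cycle, and join the vertices of the 11-cycle to every other position of the walk. This makes a single ring of eleven pentagons, and the total is $11+6+6=23$. We shall check that the graph is 3-connected. So the guess fails at $n=11$: there need not be two full rings.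

## 2. Euler's formula and the statements

There is a second natural guess, from below. Let $G$ be a 3-connected pentagulation of an $n$-gon with $f$ pentagons. All degrees are at least 3 (otherwise delete the neighbors of a vertex of degree at most 2). Define the *excess*
$$\mathrm{ex}=\sum_{v}(\deg v-3)\ge 0 .$$
Counting edges by faces gives $2|E|=5f+n$, and Euler's formula gives $|V|-|E|+f+1=2$. Hence
$$\mathrm{ex}=2|E|-3|V|=2|E|-3(|E|-f+1)=3f-3-|E|=\frac{f-n}{2}-3,$$
that is,
$$f=n+6+2\,\mathrm{ex}. \tag{1}$$
In particular $f$ and $n$ have the same parity. Minimizing the number of pentagons is the same as minimizing the excess.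

The optimist's guess is now $f=n+6$, a cubic graph. It is right for $n=5$. For $n=4$ and $n=3$ the quoted values $14$ and $15$ mean $\mathrm{ex}=2$ and $\mathrm{ex}=3$. The graph for $n=8$ above has exactly two vertices of degree 4 (the ends of the edge shared by the two core pentagons) and all other degrees 3, so $\mathrm{ex}=2$, in accordance with $18=8+6+4$. In the graph for $n=11$, the vertex $a_5$ has neighbors $t_5,t_1,t_5'$ and two on the 11-cycle, so it has degree 5; the vertex $t_5'$ has degree 4; all others have degree 3. So $\mathrm{ex}=3$ and $23=11+6+6$. The truth is neither guess: the excess is bounded, and it is eventually constant.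

**Theorem 1.** $\mathrm{Pg}(n)=n+14$ for every $n\ge13$.

**Theorem 2 (the threshold 13 is sharp).** $\mathrm{Pg}(n)=n+12$ for $9\le n\le12$, and $\mathrm{Pg}(8)=18=8+10$.

In terms of (1), the minimal excess is $4$ for $n\ge13$, it is $3$ for $9\le n\le12$, and it is $2$ for $n=8$. Theorem 1 is compatible with the quoted bound $2n+k+l$ and improves it: already at $n=13=10+3$ it gives $27$ instead of $29$.

One preliminary remark: *a 3-connected pentagulation is a simple graph.* Every edge lies on a face boundary, which is a cycle of length $\ge3$, so there are no loops. Suppose two edges between $u$ and $v$ were parallel. They form a 2-cycle. On each side of it, the face next to one of the two edges is bounded by a cycle of length $\ge3$ lying on that closed side, so there is a vertex other than $u,v$ strictly on that side. Deleting $u$ and $v$ separates the two sides, contradicting 3-connectivity.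

## 3. One ring around a graph with a bridge: the upper bounds

The competitor for $n=11$ saves pentagons because its inner part contains a bridge: the outer walk passes the bridge twice, so a bridge costs no further pentagons. We turn this into a general recipe.

In a connected plane graph with at least one edge, each face has a closed *facial walk* around it. A *corner* of the face is an occurrence of a vertex on this walk: the angle between the edge by which the walk enters the vertex and the edge by which it leaves.

**Recipe.** Let $H$ be a connected simple plane graph with minimum degree $\ge2$ whose bounded faces are bounded by 5-cycles, and whose outer facial walk $\omega_0\omega_1\dots\omega_{2n-1}$ (cyclic) has length $2n$. Surround $H$ by a cycle $C=u_0\dots u_{n-1}$ and join $u_s$ to $\omega_{2s}$ by an edge, called a *spoke*, entering the corner at position $2s$. The spokes follow the cyclic order, so they do not cross. The region between $H$ and $C$ is cut into faces with boundary walks $u_s\,\omega_{2s}\,\omega_{2s+1}\,\omega_{2s+2}\,u_{s+1}$. These are 5-cycles: if $\omega_{2s}=\omega_{2s+2}$, then, $H$ being simple, the two consecutive edges of the walk at $\omega_{2s+1}$ coincide, which happens only at a vertex of degree 1,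 and there is none. So we obtain a pentagulation of an $n$-gon with
$$n+(\text{number of bounded faces of }H)$$
pentagons.

**Criterion.** *If every vertex $v$ of $H$ has three paths to $C$ that pairwise share only $v$ (a "3-fan"), then the graph is 3-connected.*

*Proof.* Let $X$ be a set of at most two vertices. If $X\subseteq C$, then $H$ is intact and connected, and every remaining $u_s$ has its spoke to $H$; so the rest is connected. Otherwise $X$ contains a vertex of $H$, so $|X\cap C|\le1$ and $C-X$ is connected. Each $v\in H-X$ has a 3-fan. The at most two vertices of $X$ meet at most two of its paths, so some path avoids $X$ and leads to $C-X$. $\square$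

When we list a fan, we list only the part of each path in $H$, starting after $v$; each path continues with a spoke at its last listed vertex, and "itself" means a spoke at $v$. Different spokes have different ends on $C$, so only the listed parts must be compared.

**Construction for $n\ge13$.** The aim is $f=n+14$: the graph $H$ should have 14 bounded faces for every $n$. The patch $B_6$ is not enough. It has $t$'s and $a$'s strictly alternating around a cycle of even length, and for long walks we need a patch with an attaching vertex $z$ that is passed at two positions of opposite parity, that is, an outer cycle of odd length.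

Let $B_7$ consist of a 13-cycle $z\,t_1a_1t_2a_2\dots t_6a_6$, a 5-cycle $y_1\dots y_5$ inside it, and the edges $t_iy_i$ $(1\le i\le5)$ and $t_6y_1$. Its bounded faces are seven pentagons:
$$y_1y_2y_3y_4y_5;\qquad t_ia_it_{i+1}y_{i+1}y_i\ (1\le i\le4);\qquad t_5a_5t_6y_1y_5;\qquad t_6a_6zt_1y_1 .$$

Take a second copy $B_7'$ with primed letters and put $p=n-13\ge0$. Join $z$ to $z'$ by a path $z=x_0,x_1,\dots,x_p=z'$ (if $p=0$, identify $z$ with $z'$), with everything lying in the outer faces of the two patches. This is $H$. It is connected and simple, has minimum degree 2, and has fourteen bounded faces. Its outer walk has length $13+p+13+p=2n$. We number it so that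
$$\omega_0=z,\ \omega_1=t_1,\ \omega_2=a_1,\ \dots,\ \omega_{11}=t_6,\ \omega_{12}=a_6,\qquad \omega_{13+i}=x_i\ (0\le i\le p),$$
then it goes around $B_7'$ until $\omega_{26+p}=z'$, and then $\omega_{26+p+i}=x_{p-i}$ $(0\le i\le p)$, where position $26+2p=2n$ is position $0$ again.

We now check which vertices get spokes. The walk passes $z'$ at position $13+p$, so the first vertex of $B_7'$ after $z'$ has position $14+p$. Embed $B_7'$ so that the order after $z'$ is $t_1',a_1',\dots,t_6',a_6'$ if $p$ is odd, and $a_6',t_6',\dots,a_1',t_1'$ (the mirror image) if $p$ is even. In both cases all $t_i,t_i'$ are at odd positions and all $a_i,a_i'$ at even positions. The vertex $x_i$ $(0\le i\le p)$ occurs at the positions $13+i$ and $26+2p-i$ modulo $2n$, and these have opposite parities. So each $a_i$, each $a_i'$ and each $x_i$ (including $z,z'$) gets exactly one spoke, and the $t$'s and $y$'s get none.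

Here are the 3-fans.

* $a_i$: itself; $t_ia_{i-1}$ (for $i=1$: $t_1z$); $t_{i+1}a_{i+1}$ (for $i=6$: $z$).
* $t_1$: $z$; $a_1$; $y_1y_2t_2a_2$. For $2\le i\le4$, $t_i$: $a_{i-1}$; $a_i$; $y_iy_{i+1}t_{i+1}a_{i+1}$. $t_5$: $a_4$; $a_5$; $y_5y_1t_1a_1$. $t_6$: $a_5$; $a_6$; $y_1t_1a_1$.
* $y_1$: $t_1a_1$; $t_6a_6$; $y_2t_2a_2$. For $2\le i\le4$, $y_i$: $t_ia_i$; $y_{i-1}t_{i-1}a_{i-1}$; $y_{i+1}t_{i+1}a_{i+1}$. $y_5$: $t_5a_5$; $y_4t_4a_4$; $y_1t_6a_6$.
* $z$: itself; $t_1a_1$; $a_6$. For $0<i<p$, $x_i$: itself; $x_{i-1}$; $x_{i+1}$.

The same fans work in $B_7'$. So the graph is a 3-connected pentagulation with $n+7+7$ pentagons, and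
$$\mathrm{Pg}(n)\le n+14\qquad(n\ge13).$$

**Constructions for $10\le n\le12$.** The aim is $f=n+12$. Take two copies of $B_6$ from Section 1.

* $n=12$: join them by a path $t_5\,x\,t_5'$. The outer walk has length $10+10+4=24$. Starting with $x$ at position $0$, the vertex $t_5$ is at $1$, the five $a$'s are at $2,4,\dots,10$, $t_5$ again at $11$, $x$ at $12$, $t_5'$ at $13$, the five $a'$'s at $14,\dots,22$, $t_5'$ at $23$. Spokes at the even positions: one at each $a_i,a_i'$ and two at $x$.
* $n=11$: join them by the edge $a_5t_5'$. The walk has length $22$. Starting with $a_5$ at position $0$, the vertices $a_1,\dots,a_4$ are at $2,4,6,8$, $a_5$ again at $10$, $t_5'$ at $11$, the five $a'$'s at $12,\dots,20$, $t_5'$ at $21$. Spokes at the even positions: one at each $a_i'$ and at $a_1,\dots,a_4$, two at $a_5$.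
* $n=10$: identify $a_5=a_5'$. The walk has length $20$, $a_5$ is at positions $0$ and $10$, and the other $a$'s and $a'$'s are at the other even positions. Spokes at the even positions: two at $a_5$, one at each other $a_i,a_i'$.

In each case there are $n+12$ pentagons.

**Constructions for $n=9$ and $n=8$.** The aim is $21$ and $18$. Let the core be three pentagons around a common vertex $c$ for $n=9$ (outer cycle of length $3\cdot 3=9$), and two pentagons sharing an edge for $n=8$. Let $w_1\dots w_n$ be its outer cycle. Add a cycle $t_1a_1\dots t_na_n$ around it and the edges $t_iw_i$, which gives $n$ pentagons $t_ia_it_{i+1}w_{i+1}w_i$. This is $H$; its outer walk has length $2n$, and we put the spokes at the $a_i$. The totals are $9+9+3=21$ and $8+8+2=18$.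

The 3-fans for all these graphs are as follows (indices cyclic; in $B_6$ read $w=y$; similarly for primed letters).

* $a_i$: itself; $t_ia_{i-1}$; $t_{i+1}a_{i+1}$.
* $t_i$: $a_{i-1}$; $a_i$; $w_iw_{i+1}t_{i+1}a_{i+1}$.
* $w_i$: $t_ia_i$; $w_{i-1}t_{i-1}a_{i-1}$; $w_{i+1}t_{i+1}a_{i+1}$.
* $c$: $w_it_ia_i$ for its three neighbors $w_i$.
* $x$: itself, twice (its two spokes); $t_5a_5$.

So $\mathrm{Pg}(n)\le n+12$ for $9\le n\le 12$, and $\mathrm{Pg}(8)\le18$. All upper bounds are done.

## 4. The dual disc triangulation

For the lower bounds we must show that the excess cannot be too small. Excess is a sum over vertices of $G$; the pentagon condition is about faces. It is convenient to dualize, so that the pentagons become vertices of degree 5 and the excess becomes a number of extra edges.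

**Definitions.** A *disc triangulation* $K$ is a simple 2-connected plane graph all of whose bounded faces are triangles; $\partial K$ is its outer cycle. Vertices of $\partial K$ are *boundary* vertices, the others *interior*. A *chord* of $K$ is an edge joining two vertices of $\partial K$ that is not an edge of $\partial K$. A disc triangulation without interior vertices is a *triangulated polygon*.

Let $K$ have $v$ vertices, $b$ of them on the boundary, and $F$ bounded faces. From $3F+b=2|E|$ and $v-|E|+F=1$ we get
$$|E|=3v-3-b. \tag{2}$$

**Ears.** *A triangulated polygon has at least two vertices of degree 2. If it has at least 4 vertices, it has a chord and two non-adjacent vertices of degree 2.* A triangle is clear. Let $v\ge4$. By (2) with $b=v$ we have $|E|=2v-3$, so there are $v-2$ bounded triangles. Each of the $v$ boundary edges lies in exactly one of them, and each triangle contains at most two boundary edges. So at least two triangles contain exactly two boundary edges. In each of them the third edge is a chord, and the vertex common to its two boundary edges has degree 2. Two such vertices from different triangles are different, since a vertex of degree 2 lies in only one bounded triangle; if they were adjacent, their joining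 edge would lie in the unique triangle of each, and the two triangles would coincide.

**Textbook facts.** Let $D$ be a 3-connected simple plane graph. Its dual is again a 3-connected simple plane graph. Every face of $D$ is bounded by a cycle; non-consecutive vertices of a face are non-adjacent; the boundaries of two distinct faces share nothing, or one vertex, or one edge with its ends. A simple plane triangulation with at least four vertices is 3-connected.

**The set-up.** Let $G$ be a 3-connected pentagulation of an $n$-gon with $f$ pentagons, and let $D$ be its dual. It has $f+1$ vertices: a vertex $o$ for the outer face, of degree $n$, and all others of degree $5$. Faces of $D$ correspond to vertices of $G$, with face size equal to vertex degree.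

Triangulate each face of $D$ of size $k\ge4$ by $k-3$ diagonals; in faces incident with $o$, use the diagonals from $o$. Let $M$ be the set of all added edges and $D^+$ the result. Then
$$|M|=\sum_v(\deg_G v-3)=\mathrm{ex}.$$
The triangulation $D^+$ is *simple*: the ends of a diagonal are non-consecutive on a face, hence non-adjacent in $D$; and two diagonals in distinct faces do not have the same ends, since two distinct faces never share two non-adjacent vertices.

Let $e(v)$ be the number of $M$-edges at $v$, and put $\tau=e(o)$ and $\Delta=D^+-o$. Since $D^+$ is 3-connected, $\Delta$ is 2-connected. Drawing the face that contained $o$ as the outer face, $\Delta$ is a disc triangulation whose outer cycle $Z$ consists of the neighbors of $o$ in $D^+$. So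
$$n':=|Z|=n+\tau,\qquad N':=\#\{\text{interior vertices of }\Delta\}=f-n'=6+2\,\mathrm{ex}-\tau, \tag{3}$$
using (1). Each $v\neq o$ has degree $5+e(v)$ in $D^+$, and a vertex of $Z$ loses exactly one edge when $o$ is deleted. So
$$\deg_\Delta(z)=4+e(z)\ (z\in Z),\qquad \deg_\Delta(v)=5+e(v)\ (v\text{ interior}). \tag{4}$$
Thus boundary vertices have degree $\ge4$ and interior vertices have degree $\ge5$ in $\Delta$.

**Running example.** For the dodecahedron, $n=5$ and $D$ is the icosahedron. All its faces are triangles, so $M=\emptyset$. Deleting $o$ leaves a 5-cycle $Z$ of vertices of degree 4, and inside it a wheel: a 5-cycle and a hub. So $N'=6$, in accordance with (3).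

## 5. Peeling one layer, and the chord in the way

Here is the argument that one would try first. Let $J$ be the subgraph of $\Delta$ induced by the interior vertices, and hope that $J$ is 2-connected with outer cycle $\partial J$, as in the running example. Each edge of $Z$ lies in a triangle whose third vertex should be on $\partial J$. A vertex $w\in\partial J$ that has three consecutive neighbors $z_1,z,z_2$ on $Z$ would make $z$ a vertex of degree 3, which (4) forbids. So each $w\in\partial J$ has at most two neighbors on $Z$ and serves at most one edge of $Z$. Hence $n'\le|\partial J|\le N'$. With (3) this reads $n+\tau\le 6+2\,\mathrm{ex}-\tau$, so $2\,\mathrm{ex}\ge n-6$, and by (1) $f\ge 2n$.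

This is the lower bound that belongs to the guess of Section 1, and for large $n$ it contradicts the construction of Section 3. The place where it breaks can be seen in that construction. Let $p\ge1$ and let $P_s$ be the pentagon $u_s\omega_{2s}\omega_{2s+1}\omega_{2s+2}u_{s+1}$. All $u_s$ have degree 3, so $\tau=0$ and $Z$ is the cycle $P_0P_1\dots P_{n-1}$. The edge $x_0x_1$ is passed by the outer walk twice, as $\omega_{13}\omega_{14}$ and as $\omega_{25+2p}\omega_{26+2p}$. So it lies in $P_6$ and in $P_{12+p}=P_{n-1}$. These are not consecutive on $Z$ because $n\ge13$, so the dual edge $P_6P_{n-1}$ is a *chord* of $\Delta$. The triangle on an edge of $Z$ may then have its third vertex on $Z$, and the count collapses. It also needs care when $\Delta$ has no chord but $J$ has a cut vertex.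

What gets us past this point is to ask what a chord costs. A chord splits $\Delta$ into two sides; a smallest piece cut off by a chord on each side is itself chordless, so the peeling argument can be run inside it, with care only near its chord. It will show that each side of a chord contains at least six interior vertices. So a chord forces $N'\ge12$, and then (3) gives $\mathrm{ex}\ge3$ at once. The remaining case $\mathrm{ex}=3$ is so tight that both pieces are known almost completely, and one can show that three $M$-edges are too few to satisfy all degree conditions.

## 6. Corners of the inner graph of a chordless disc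

This section makes the peeling step precise, in the generality in which we need it: the inner graph $J$ may have cut vertices.

Recall that a *block* of a connected graph is a maximal connected subgraph without a cut vertex of its own. A block with at least three vertices is 2-connected; otherwise (in a connected graph with at least two vertices) it is a bridge with its ends. Two blocks share at most one vertex, and the vertices that lie in more than one block are exactly the cut vertices. Every cycle lies in one block. A connected graph with a cut vertex has at least two *leaf blocks*, that is, blocks containing exactly one cut vertex.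

**Lemma 1.** Let $K$ be a chordless disc triangulation with at least one interior vertex, and $J$ the subgraph induced by the interior vertices.

(a) The neighbors of each $z\in\partial K$, in order, are its two $\partial K$-neighbors with a non-empty path of interior vertices between them. Each edge of $\partial K$ lies in a bounded triangle whose third vertex is interior. $J$ is connected.

(b) The bounded faces of $J$ are faces of $K$ (triangles). Each block $L$ of $J$ with $\ge3$ vertices is a disc triangulation, and all other blocks lie in its outer face. The interior vertices of $L$ have all their $K$-neighbors in $L$; in particular they have no neighbor on $\partial K$ and are not cut vertices of $J$.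

Let now $|J|\ge2$, let $W$ be the outer facial walk of $J$ and $r$ its length; corners are corners of $W$. For a corner $\kappa$ at $w$ let $j(\kappa)$ be the number of edges from $w$ to $\partial K$ inside $\kappa$; they are linearly ordered, from the entering to the leaving edge of $W$.

(c) Each edge $zz'$ of $\partial K$ corresponds to a pair $wz,wz'$ of consecutive edges in one corner, and each pair of consecutive such edges in a corner corresponds to an edge of $\partial K$. So $|\partial K|=\sum_\kappa\max(j(\kappa)-1,0)$.

(d) If $wz$ is neither first nor last in its corner (we say that $z$ is a *middle vertex* of the corner), then $w$ is the only interior neighbor of $z$ and $\deg_Kz=3$. Conversely, if $w$ is the only interior neighbor of $z\in\partial K$, then $z$ is a middle vertex of a corner at $w$.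

(e) A non-cut vertex of $J$ lies in at most one corner.

(f) $r$ is the sum of $|\partial L|$ over the blocks $L$ of $J$ with $\ge3$ vertices, plus $2$ for each bridge of $J$.

In the running example, each of the five rim vertices of the wheel has one corner with $j=2$, there are no middle vertices, and (c) reads $5=5\cdot1$.

*Proof.* **(a)** The purpose is to see that a full layer of $J$ faces $\partial K$. Since $K$ is 2-connected, the outer face occurs once at $z$, and all other faces at $z$ are triangles. So the neighbors of $z$, in order, form a path (the *link* of $z$) between its two boundary neighbors. An inner vertex of this path that lay on $\partial K$ would give a chord; so the inner vertices are interior vertices of $K$. Suppose that there are none. Then the two boundary neighbors span a triangular face with $z$. Their joining edge is not a chord, so it is an edge of $\partial K$, so $\partial K$ is this triangle and $K$ is a single triangle, contrary to assumption. The vertex next to $z'$ on the link of $z$ is thus interior, and it is the third vertex of the triangle on $zz'$. Finally, the interior neighbors of one boundary vertex form a path in $J$, and those of consecutive boundary vertices share a vertex. So all interior vertices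 with a boundary neighbor lie in one component of $J$. Another component of $J$ would be a component of $K$, which is impossible.

**(b)** The purpose is to see that $J$ consists of discs and bridges with nothing hidden inside. The closure of the outer face of $K$ is connected, disjoint from $J$, and contains $\partial K$; so $\partial K$ lies in the outer face of $J$. Let $\psi$ be a bounded face of $J$. It contains no vertex of $K$, since the vertices of $K$ are those of $J$ and those on $\partial K$. It contains no edge of $K$: an edge with both ends in $J$ belongs to $J$, because $J$ is induced, and an edge with an end on $\partial K$ runs in the outer face of $J$. Hence $\psi$ is a bounded face of $K$, a triangle.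

Let $L$ be a block with $\ge3$ vertices and $\varphi$ a bounded face of $L$; it is the inside of a cycle $\partial\varphi$. Take an edge of $\partial\varphi$. The face of $J$ on its $\varphi$-side is contained in $\varphi$, hence bounded, hence the inside of a triangle $T$. The cycle $T$ shares an edge with $L$, so it is contained in $L$. It lies in the closure of $\varphi$, and $\varphi$ contains no point of $L$, so $T\subseteq\partial\varphi$, and therefore $T=\partial\varphi$. Hence $\varphi$ is a triangular face of $J$ and of $K$. So $L$ is a disc triangulation whose bounded faces contain nothing of $K$, and the other blocks lie in its outer face. A vertex of $L$ not on $\partial L$ is surrounded by bounded faces of $L$, which are faces of $K$. So all its edges in $K$ are edges of $L$, all its $K$-neighbors are in $L$, and it belongs to no other block.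

**(c)** The purpose is to count $\partial K$ from inside. Note first that every edge from $J$ to $\partial K$ runs in the outer face of $J$, so it lies in a corner. By (a), the triangle on $zz'$ is $zz'w$ with $w\in J$. No edge lies between $wz$ and $wz'$ at $w$, so they are consecutive in one corner. Conversely, let $wz,wz'$ be consecutive edges to $\partial K$ in a corner. There is no $J$-edge between them, so they are consecutive around $w$ in $K$. As $w$ is interior, they span a triangular face. So $zz'$ is an edge, and it belongs to $\partial K$ since there are no chords. Each edge of $\partial K$ is in exactly one bounded triangle, so this is a bijection. A corner with $j$ edges to $\partial K$ has $\max(j-1,0)$ consecutive pairs.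

**(d)** The purpose is to link crowded corners with boundary vertices of degree 3. If $wz_1,wz,wz_2$ are consecutive in a corner, then $z_1\ne z_2$ because $K$ is simple, and by (c) they are the two $\partial K$-neighbors of $z$; since $zwz_1$ and $zwz_2$ are faces, the link of $z$ is $z_1wz_2$. Conversely, if the link of $z$ is $z_1wz_2$, then $wz_1,wz,wz_2$ are consecutive around $w$. So they lie in one corner, and $wz$ is neither first nor last.

**(e)** Suppose that $v$ has two corners. Take a closed curve through $v$ that otherwise runs in the outer face of $J$, leaves $v$ through one corner and returns through the other. There are $J$-edges at $v$ on both sides of the curve, and the curve meets $J$ only in $v$; so the other ends of these edges are separated by it in $J-v$. Hence $v$ is a cut vertex.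

**(f)** The walk $W$ passes an edge once for each of its sides that lies in the outer face of $J$. A bridge lies on no cycle, while bounded faces of $J$ are bounded by triangles by (b); so both its sides are in the outer face. Let the edge be in a block $L$ with $\ge3$ vertices. A side in a bounded face of $L$ is in a bounded face of $J$, by the proof of (b). Now take a side in the outer face of $L$. If the face of $J$ there were bounded, it would be the inside of a triangle of $J$ through this edge; the triangle lies in $L$, so its inside lies inside $\partial L$, a contradiction. So this side is in the outer face of $J$. Each edge of $\partial L$ has exactly one side in the outer face of $L$, and the other edges of $L$ have none. $\square$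

The next lemma says how small a disc with these degree conditions can be.

**Lemma 2.** Let $L$ be a disc triangulation whose interior vertices have degree $\ge5$ and whose boundary vertices, with at most one exception, have degree $\ge3$. Then $|L|\ge6$ and $|\partial L|\le|L|-1$. If $|L|=6$, then $L$ is a wheel with a 5-cycle as rim.

*Proof.* Without interior vertices, $L$ would be a triangulated polygon and have two vertices of degree 2. So there is an interior vertex, which gives $|\partial L|\le|L|-1$, and it has degree $\ge5$, which gives $|L|\ge6$.

Let $|L|=6$, $b=|\partial L|\ge3$ and $i=6-b\in\{1,2,3\}$. By (2), $|E|=15-b$. Every interior vertex is adjacent to all other vertices. If $i=2$, then $b=4$ and $|E|\ge1+8+4=13$ (edges between interior vertices, edges from interior to boundary vertices, edges of $\partial L$), but $15-b=11$. If $i=3$, then $b=3$ and $|E|\ge3+9+3=15$, but $15-b=12$. So $i=1$, $b=5$ and $|E|=10$: five edges of $\partial L$ and five edges at the interior vertex. This is the wheel. $\square$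

## 7. Discs without chords

Now the peeling argument of Section 5 becomes a proof, and cut vertices of $J$ are dealt with as well.

**Proposition A.** Let $\Delta$ be a chordless disc triangulation with $n'=|\partial\Delta|\ge4$, boundary degrees $\ge4$ and interior degrees $\ge5$; let $J$ be the subgraph induced by the interior vertices.

(i) If $J$ is 2-connected (with $\ge3$ vertices), then $n'\le|\partial J|\le|J|$ and every vertex of $\partial J$ has $\deg_J\ge3$.

(ii) Otherwise $|J|\ge11$; and if $|J|\le12$, then $n'\le12$.

*Proof.* **Step 1: few edges in each corner.** This step gives $n'\le r$ in all cases. We have $J\ne\emptyset$, since a triangulated polygon with $\ge4$ vertices has a chord. By Lemma 1(a), each boundary vertex has at least $4-2=2$ interior neighbors, so $|J|\ge2$. By Lemma 1(d), a middle vertex would have degree 3; so there are no middle vertices, and $j(\kappa)\le2$ for all corners. Each of the $r$ corners contributes at most $1$ in Lemma 1(c), so $n'\le r$. By Lemma 1(e), a non-cut vertex of $J$ has at most 2 neighbors on $\partial\Delta$; as its degree in $\Delta$ is $\ge5$, its $J$-degree is $\ge3$.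

**Step 2: $J$ is 2-connected.** This step proves (i). By Lemma 1(b), $J$ is a disc triangulation; there are no cut vertices, so all vertices of $\partial J$ have $J$-degree $\ge3$; and $r=|\partial J|$. So $n'\le|\partial J|\le|J|$.

**Step 3: leaf blocks are large.** This step proves the first half of (ii). $J$ is connected. It is not $K_2$, since non-cut vertices have $J$-degree $\ge3$. So $J$ has a cut vertex and at least two leaf blocks, and no leaf block is an edge, because its non-cut end would have $J$-degree 1. Let $L$ be a leaf block with cut vertex $c$. It is a disc triangulation by Lemma 1(b). Its interior vertices have all their neighbors in $L$, so they have degree $\ge5$ in $L$. Its boundary vertices other than $c$ are non-cut vertices of $J$, and all their $J$-edges lie in $L$, so they have degree $\ge3$ in $L$. Lemma 2 with exception $c$ gives $|L|\ge6$, so $|L-c|\ge5$. The sets $L-c$ for different leaf blocks are disjoint and contain no cut vertex, so $|J|\ge5+5+1=11$.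

**Step 4: the case $|J|\le12$.** This step bounds $r$. Three leaf blocks would give $|J|\ge16$. So there are exactly two, $L_1$ and $L_2$, with cut vertices $c_1,c_2$, and the block tree is a path.

If $c_1=c_2$, then $J=L_1\cup L_2$ and $|L_1|+|L_2|=|J|+1\le13$. By Lemma 1(f) and Lemma 2, $r=|\partial L_1|+|\partial L_2|\le13-2=11$.

If $c_1\ne c_2$, then $L_1\cap L_2=\emptyset$, since a common vertex would be a cut vertex of $J$ in both, hence equal to $c_1$ and to $c_2$. So $|J|\ge12$, hence $|J|=12$, both $L_i$ have 6 vertices and are wheels by Lemma 2, and there are no further vertices. Any further block avoids the non-cut vertices of $L_1$ and $L_2$; so the only further block is the edge $c_1c_2$. By Lemma 1(f), $r=5+5+2=12$.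

In both cases $n'\le r\le12$. $\square$

## 8. What a chord costs: caps

Let $\Delta$ be a disc triangulation with boundary $Z$, boundary degrees $\ge4$ and interior degrees $\ge5$, and suppose that it has a chord. Each chord $xy$ splits $\Delta$ into two disc triangulations, its *caps*. Fix a chord. Each of its two caps contains a cap that is minimal under inclusion among all caps of all chords. So there are two minimal caps $K_1,K_2$ with disjoint interiors.

Let $K$ be a minimal cap, with chord $xy$. Its boundary is a path $xz_1z_2\dots z_{m-1}y$ of $Z$, closed by the edge $yx$; here $m\ge2$ because $xy\notin Z$. A chord of $K$ would be a chord of $\Delta$, and the part of $K$ on its side away from $xy$ would be a smaller cap. So *$K$ is chordless*. The vertices $z_1,\dots,z_{m-1}$ are not ends of $xy$, so all their edges in $\Delta$ lie in $K$, and $\deg_Kz_k\ge4$. Hence $K$ is not a triangle; being chordless, it is not a triangulated polygon with $\ge4$ vertices either. So $K$ has interior vertices, and Lemma 1 applies to it. Let $J=J_K$ be the subgraph induced by the interior vertices of $K$. These are interior in $\Delta$, and all their edges lie in $K$, so they have degree $\ge5$ in $K$. The only vertices about which we know little are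 $x$ and $y$, whose edges may leave $K$.

**Example.** The icosahedron minus a vertex can occur as a cap, with $xy$ one of its five boundary edges, so $m=4$; here $J_K$ is a wheel and every corner has $j=2$. In another possible shape $J_K$ is a wheel with rim $w_0w_1w_2w_3w_4$, $m=6$, and the edges between $J_K$ and $\partial K$ join $w_0$ to $z_1,x,y,z_5$ and $w_k$ to $z_k,z_{k+1}$ for $1\le k\le4$. In the corner at $w_0$ the order is $z_1,x,y,z_5$; there $x$ and $y$ are middle vertices, and each has degree 3 in $K$.

**Proposition B.** $|J_K|\ge6$, with equality only if $J_K$ is the wheel with 5-cycle rim.

*Proof.* **Step 1: only one corner can be crowded.** This step locates the middle vertices. Each $z_k$ has at least two interior neighbors, so $|J|\ge2$. Let $xyw_0$ be the bounded triangle of $K$ on $xy$, where $w_0\in J$ by Lemma 1(a), and let $\kappa_0$ be the corner at $w_0$ that contains $w_0x$ and $w_0y$ (Lemma 1(c)). By Lemma 1(d), a middle vertex of a corner has degree 3 in $K$, so it is $x$ or $y$. Suppose that $x$ is a middle vertex of a corner at $w$ (the case of $y$ is the same). Then the link of $x$ is $z_1wy$, so the triangles at $x$ are the two next to $wx$, and one of them contains $xy$. So $w=w_0$, and the corner, which contains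 $wx$ and $wy$ as consecutive edges, is $\kappa_0$. Hence
$$j(\kappa)\le2\ \text{ for }\kappa\ne\kappa_0,\qquad 2\le j(\kappa_0)\le4,\qquad\text{all middle vertices are middle vertices of }\kappa_0\text{ and lie in }\{x,y\}. \tag{5}$$
By Lemma 1(e), every non-cut vertex of $J$ other than $w_0$ has at most two neighbors on $\partial K$, so its $J$-degree is $\ge3$.

**Step 2: count.** If $J$ is 2-connected, then by Lemma 1(b) it is a disc triangulation whose interior vertices have degree $\ge5$, and Lemma 2 with exception $w_0$ gives the claim. $J=K_2$ is impossible, since its vertex other than $w_0$ would have $J$-degree 1. Otherwise $J$ has at least two leaf blocks. As the sets $L-c$ of different leaf blocks are disjoint, there is a leaf block $L$ with cut vertex $c$ such that $w_0\notin L-c$. It is not an edge, because its end other than $c$ would have $J$-degree 1. As in the proof of Proposition A, Lemma 2 with exception $c$ applies to $L$ and gives $|L|\ge6$. There are vertices of $J$ outside $L$, so $|J|\ge7$. $\square$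

Applying Proposition B to $K_1$ and $K_2$, whose interior vertices are distinct interior vertices of $\Delta$, we obtain
$$\text{if }\Delta\text{ has a chord, then }N'\ge12. \tag{6}$$

## 9. Three extra edges are not enough when $n\ge13$

We prove the lower bound of Theorem 1. Let $n\ge13$ and suppose that there is a 3-connected pentagulation with $\mathrm{ex}\le3$. Take $\Delta$, $M$, $\tau$ as in Section 4. By (3), $N'\le12-\tau\le12$ and $n'=n+\tau\ge13$.

**Step 1: no chord.** This step uses Proposition A, with $|J|=N'$. Suppose that $\Delta$ has no chord. In case (i), $N'=|J|\ge n'\ge13$, a contradiction. In case (ii), $|J|\le12$, so $n'\le12$, a contradiction.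

**Step 2: with a chord, everything is tight.** By (6) and (3), $12\le N'=6+2\,\mathrm{ex}-\tau\le12-\tau$. So
$$N'=12,\qquad \mathrm{ex}=|M|=3,\qquad \tau=0,\qquad n'=n .$$
By Proposition B, $J_{K_1}$ and $J_{K_2}$ are 6-vertex wheels and together contain all interior vertices of $\Delta$. Since $\tau=0$, no face of $D$ at $o$ received a diagonal, so all these faces are triangles. Hence the edges of $Z$ belong to $D$, and every $z\in Z$ is adjacent to $o$ in $D$. So $z$ has degree 4 in $D-o$, and two of these edges are in $Z$:
$$\text{every }z\in Z\text{ is incident with exactly two edges of }D-o\text{ not in }Z. \tag{7}$$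
This is the condition that three $M$-edges will not be able to satisfy. The edges of $\Delta$ not in $Z$ are of two kinds: edges of $D-o$, and $M$-edges.

**Step 3: the shape of the caps.** This step determines, for each cap, where $M$-edges can be and how many edges of $D$ leave $x$ and $y$ into the cap. Let $K$ be one of $K_1,K_2$ and write $j=j(\kappa_0)\in\{2,3,4\}$.

The outer walk $W$ of the wheel $J_K$ is its rim, every rim vertex has exactly one corner, and $w_0$ lies on the rim. A rim vertex $w\ne w_0$ has $J$-degree 3, at most two neighbors on $\partial K$ by (5), and degree $\ge5$. So it has degree exactly 5, and its corner has $j(\kappa)=2$. The hub has all its neighbors in the wheel, so it has degree 5. By (4), $e=0$ at the hub and at all rim vertices except $w_0$, and $e(w_0)=3+j-5=j-2$. By Lemma 1(c), $m+1=4\cdot1+(j-1)$, that is,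
$$m=j+2. \tag{8}$$

Let $i(v)$ be the number of neighbors of $v\in\partial K$ in $J$. There are $4\cdot2+j=8+j$ edges between $\partial K$ and $J$. On the other hand, the corner $\kappa_0$ has exactly $j-2$ middle vertices, all in $\{x,y\}$, and they have $i=1$ by Lemma 1(d). The remaining $2-(j-2)=4-j$ of $x,y$ have $i\ge2$: by Lemma 1(a), $i\ge1$, and $i=1$ would make the vertex a middle vertex by Lemma 1(d), namely of $\kappa_0$ by (5). Finally $i(z_k)\ge2$ for the $m-1=j+1$ vertices $z_k$. So the sum of all $i$ is at least
$$(j-2)+2(4-j)+2(j+1)=8+j .$$
Equality holds everywhere: $i(x)+i(y)=6-j$ with $i(x),i(y)\in\{1,2\}$, and $i(z_k)=2$, so $\deg_\Delta z_k=4$ and $e(z_k)=0$.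

The $j-2$ $M$-edges at $w_0$ must end at neighbors with $e>0$. The neighbors of $w_0$ are the hub, rim vertices, vertices $z_k$, and $x,y$; only $x$ and $y$ can have $e>0$. So these $M$-edges go to $x$ or $y$, at most one to each. No other $M$-edge has an end in $J_K$. Let $\alpha$ and $\beta$ be the numbers of edges of $D$ from $x$, respectively $y$, to $J_K$. We subtract the $M$-edges from $i(x),i(y)$. For $j=2$ we have $i(x)=i(y)=2$ and nothing to subtract. For $j=3$ we have $\{i(x),i(y)\}=\{1,2\}$, and one edge is subtracted at one of the two. For $j=4$ we have $i(x)=i(y)=1$, and one edge is subtracted at each. So
$$\{\alpha,\beta\}=\{2,2\}\ (j=2);\qquad\{\alpha,\beta\}=\{1,1\}\text{ or }\{0,2\}\ (j=3);\qquad\{\alpha,\beta\}=\{0,0\}\ (j=4). \tag{9}$$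

**Step 4: the middle part.** This step describes what lies between the caps. We attach indices $1,2$ to all data of $K_1,K_2$. An $M$-edge at $w_0^i$ has its other end in $Z$, so the $M$-edges at $w_0^1$ and those at $w_0^2$ are distinct. Hence $(j_1-2)+(j_2-2)\le3$, that is, $j_1+j_2\le7$. If $x_1y_1$ and $x_2y_2$ were the same chord, then $\Delta=K_1\cup K_2$ and by (8) $n=m_1+m_2=j_1+j_2+4\le11$, a contradiction. So the two chords are distinct.

Let $R$ be the part of $\Delta$ between them. It is bounded by the two chords and the two paths of $Z$ between the caps. At most one of these paths has length 0, since otherwise the chords would have the same ends. So $\partial R$ is a cycle. All interior vertices of $\Delta$ are in the caps, so $R$ has no interior vertices: it is a triangulated polygon. Put $\rho=|V(R)|$. Then $\partial R$ consists of $x_1y_1$, $x_2y_2$ and $\rho-2$ edges of $Z$, and $n=m_1+m_2+\rho-2$. With (8),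
$$\rho=n-2-j_1-j_2\ge11-(j_1+j_2)\ge4. \tag{10}$$
Call the edges of $R$ not in $Z$ *rungs*; $x_1y_1$ and $x_2y_2$ are rungs. Let $v\in V(R)$. An edge of $\Delta$ at $v$ that is not in $R$ lies in some $K_i$ with $v\in\{x_i,y_i\}$, and, since $K_i$ is chordless, it is an edge of $Z$ or leads to $J_{K_i}$. So the non-$Z$ edges of $\Delta$ at $v$ are its rungs, together with its edges to $J_{K_i}$ if $v\in\{x_i,y_i\}$.

**Step 5: two ears.** This step finds one vertex on each chord at which $R$ contributes almost nothing. As $\rho\ge4$, the polygon $R$ has two non-adjacent vertices $v,v'$ of degree 2 in $R$. A vertex of degree 2 in $R$ outside $\{x_1,y_1,x_2,y_2\}$ would have only $Z$-edges in $\Delta$, contradicting (7). So $v,v'\in\{x_1,y_1,x_2,y_2\}$. If $v$ were on both chords, then every vertex of this set would be equal or adjacent to $v$, which is impossible for $v'$; so $v$ is on only one chord, and likewise $v'$. As they are non-adjacent, they are not on the same chord. After renaming (the sets in (9) are unordered, so $x_i$ and $y_i$ may be exchanged), $x_1$ and $x_2$ have degree 2 in $R$, $x_1$ is not an end of $x_2y_2$, and $x_2$ is not an end of $x_1y_1$.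

Let $x_1y_1v_1$ be the triangle of $R$ at $x_1$. The edge $x_1v_1$ is an edge of $\partial R$ other than $x_1y_1$, and not $x_2y_2$; so $x_1v_1\in Z$. Since $\rho\ge4$, the edge
$$c_1:=y_1v_1$$
is not on $\partial R$; it is a chord of $R$, hence a rung. Define $v_2$ and $c_2:=y_2v_2$ similarly.

**Step 6: $j_1,j_2\ne4$.** This step improves (10). The only rung at $x_1$ is $x_1y_1$, and $x_1\notin K_2$. So the edges of $D-o$ at $x_1$ that are not in $Z$ are the $\alpha_1$ edges to $J_{K_1}$, and $x_1y_1$ if it is not in $M$. By (7),
$$\alpha_1+[x_1y_1\notin M]=2, \tag{11}$$
where the bracket is $1$ or $0$. So $\alpha_1\ge1$, and (9) excludes $j_1=4$. Likewise $j_2\ne4$. Now (10) gives $\rho\ge11-6=5$.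

**Step 7: each cap claims two $M$-edges.** This step shows that $M$ contains a set $M_1$ of at least two edges, each of which is incident with $w_0^1$ or is one of $x_1y_1$, $c_1$. By (9) and $\alpha_1\ge1$, there are three possibilities.

* $j_1=2$, $\alpha_1=\beta_1=2$. By (11), $x_1y_1\in M$. At $y_1$, the two $D$-edges to $J_{K_1}$ already exhaust (7), so no rung at $y_1$ is in $D$, and $c_1\in M$. Take $M_1=\{x_1y_1,c_1\}$.
* $j_1=3$, $\alpha_1=\beta_1=1$. There is one $M$-edge at $w_0^1$. By (11), $x_1y_1\notin M$. At $y_1$, the one $D$-edge to $J_{K_1}$ and the rung $x_1y_1$ exhaust (7), so no other rung at $y_1$ is in $D$, and $c_1\in M$. Let $M_1$ consist of $c_1$ and the $M$-edge at $w_0^1$.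
* $j_1=3$, $\alpha_1=2$, $\beta_1=0$. There is one $M$-edge at $w_0^1$, and $x_1y_1\in M$ by (11). Let $M_1$ consist of these two.

If $y_1\in\{x_2,y_2\}$, there may be further edges from $y_1$ to $J_{K_2}$; they can only add to the count in (7), which says that there are exactly two edges, so the conclusions remain valid. Analogously there is a set $M_2\subseteq M$ of at least two edges, each of which is incident with $w_0^2$ or is one of $x_2y_2$, $c_2$.

**Step 8: the claims collide.** Since $|M|=3$, there is an edge in $M_1\cap M_2$. Edges at $w_0^1$ lie in the interior of $K_1$, so they are not in $M_2$; likewise edges at $w_0^2$ are not in $M_1$. Also $x_1y_1\ne x_2y_2$; and $c_1,c_2$ are not on $\partial R$, so $x_1y_1\ne c_2$ and $x_2y_2\ne c_1$. The only remaining possibility is $c_1=c_2$. But $c_1$ cuts off from $R$ the triangle with third vertex $x_1$, and $c_2=c_1$ cuts off the triangle with third vertex $x_2\ne x_1$. So $R$ consists of these two triangles, and $\rho=4$. This contradicts $\rho\ge5$.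

Hence $\mathrm{ex}\ge4$, and $f\ge n+14$ by (1). Together with Section 3 this proves **Theorem 1**: for every $n\ge13$ a minimal 3-connected pentagulation of an $n$-gon has exactly $n+14$ pentagons. $\blacksquare$

## 10. The cases $8\le n\le12$

The tools of Sections 7 and 8 also give the lower bounds of Theorem 2, and the caps do not have to be examined.

**The range $9\le n\le12$: $\mathrm{ex}\ge3$.** Suppose $\mathrm{ex}\le2$. Then $N'\le10-\tau$ by (3), so by (6) there is no chord. By Proposition A(ii), a $J$ that is not 2-connected would have at least 11 vertices; so $J$ is 2-connected, and by Proposition A(i)
$$n+\tau\le|\partial J|\le|J|\le10-\tau,$$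
with all vertices of $\partial J$ of $J$-degree $\ge3$. So $J$ is not a triangulated polygon, as it would have vertices of degree 2; it has at least one interior vertex. It has at most $(10-\tau)-(n+\tau)=10-n-2\tau\le1$ interior vertices. Thus it has exactly one, call it $h$. Moreover $n=9$ and $\tau=0$, and then $9\le|\partial J|=|J|-1\le9$, so $|\partial J|=9$, $|J|=N'=10$ and $\mathrm{ex}=2$.

Next, $J$ is chordless. A chord of $J$ would cut off a triangulated polygon not containing $h$. This polygon has a vertex of degree 2 that is not an end of the chord: the third vertex if it is a triangle, and otherwise one of two non-adjacent vertices of degree 2, which cannot both be ends of the chord. That vertex has degree 2 in $J$, which is impossible.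

So Lemma 1(a) applies to $J$: every vertex of $\partial J$ has an interior neighbor, which must be $h$. Hence $h$ is adjacent to all 9 vertices of $\partial J$. By Lemma 1(b), all neighbors of $h$ in $\Delta$ are in $J$, so $\deg_\Delta h=9$, and by (4) $e(h)=4$. But $|M|=\mathrm{ex}=2$, a contradiction.

So $\mathrm{ex}\ge3$ and $f\ge n+12$ by (1). With Section 3, $\mathrm{Pg}(n)=n+12$ for $9\le n\le12$.

**The case $n=8$: $\mathrm{ex}\ge2$.** Suppose $\mathrm{ex}\le1$. Then $N'\le8-\tau$. As before, (6) excludes chords, and Proposition A(ii) shows that $J$ is 2-connected. Proposition A(i) gives $8+\tau\le|\partial J|\le|J|\le8-\tau$. So $|\partial J|=|J|$, and $J$ has no interior vertex. It is a triangulated polygon and has a vertex of $J$-degree 2, contradicting Proposition A(i). So $\mathrm{ex}\ge2$ and $\mathrm{Pg}(8)\ge8+6+4=18$, and Section 3 gives equality. This proves **Theorem 2**. $\blacksquare$
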